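# Borel homomorphisms from 3-regular forests to the Kneser graph $K(6,2)$

## 1. Two colors out of six at every vertex

Throughout, "pair" means 2-element set, and the ground set of $K(6,2)$ is taken to be $\{0,1,2,3,4,5\}$.

**Theorem 1.** Every Borel 3-regular forest $G$ has a Borel homomorphism to $K(6,2)$; moreover, it can be chosen to omit the vertex $\{0,5\}$.

**Theorem 2.**
(a) If $\Delta\ge 3$, $k\ge 2$ is even, and $G$ is a Borel forest of maximum degree $\le\Delta$, then $G$ has a Borel homomorphism to $K(k\Delta,k)$. If $\Delta=3$ and $k=2$, the vertex $\{0,5\}$ can be omitted.
(b) For $n\ge 4$: every Borel 3-regular forest has a Borel homomorphism to $K(n,2)$ if and only if $n\ge 6$.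

Theorem 1 answers affirmatively a question taken from Felix Weilacher, "Borel Homomorphisms from Forests to Kneser Graphs", arXiv:2601.19045 (2026): does every Borel 3-regular forest admit a Borel homomorphism to $K(6,2)$? Theorem 2 is a quick consequence, together with one cited theorem for the sharpness. Almost all of the lecture is about Theorem 1. Let us unpack the words.

**Definition (Borel graph).** A Borel graph is a graph $G$ whose vertex set $V(G)$ is a standard Borel space and whose edge set $E(G)\subseteq V(G)^2$ is Borel. A Borel forest is an acyclic Borel graph; it is 3-regular if every vertex has degree exactly 3.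

**Definition (Borel homomorphism).** A homomorphism from $G$ to $H$ is a map $f:V(G)\to V(H)$ with $(f(x),f(y))\in E(H)$ whenever $(x,y)\in E(G)$. If $G,H$ are Borel graphs, it is a Borel homomorphism if $f$ is a Borel function. Finite graphs carry the discrete Borel structure, so for finite $H$ this says that each set $f^{-1}(h)$ is Borel.

**Definition (Kneser graph).** For $n\ge 2k$, the vertices of $K(n,k)$ are the $k$-element subsets of an $n$-element set, and two are adjacent if and only if they are disjoint.

So a homomorphism to $K(n,2)$ gives every vertex two of $n$ colors, and adjacent vertices must get disjoint pairs.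

*Examples of Kneser graphs.* In $K(4,2)$ each pair is disjoint only from its complement, so $K(4,2)$ consists of three disjoint edges. $K(5,2)$ is the Petersen graph. $K(6,2)$ has 15 vertices and contains the triangle $\{0,1\},\{2,3\},\{4,5\}$. Thus a Borel proper 3-coloring would give a Borel homomorphism to $K(6,2)$ at once: double each color. We shall see in Section 10 that a Borel 3-coloring need not exist.

*Example of a Borel 3-regular forest.* Let $\Gamma=\langle a,b,c\mid a^2=b^2=c^2=1\rangle$ act by shift on $\{0,1\}^{\Gamma}$, and let $V$ be the set of $x$ with $\gamma x\ne x$ for all $\gamma\neq 1$, a countable intersection of open sets. Join $x$ to $ax,bx,cx$. Each component is a copy of the Cayley graph of $\Gamma$, which is the 3-regular tree.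

*Why "Borel" is the whole issue.* Without it, a forest is bipartite: pick a root in each component and map even distances to $\{0,1\}$, odd distances to $\{2,3\}$. Picking one root in each of uncountably many components is not a Borel operation in general. Here is a 2-regular example. Let $\alpha$ be irrational and let $C_\alpha$ be the graph on $\mathbb{R}/\mathbb{Z}$ joining $x$ to $x\pm\alpha$. It is Borel, 2-regular and acyclic. Suppose it had a Borel proper 2-coloring, with a color class $A$. Then $A+\alpha$ is the complement of $A$, so $A$ has Lebesgue measure $\frac12$, while $A+2\alpha=A$. Rotation by the irrational $2\alpha$ is ergodic, so $A$ has measure $0$ or $1$, a contradiction. Hence $C_\alpha$ has no Borel 2-coloring. We use this example again in Section 3. The proof of Theorem 1 itself uses no measure or category.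

## 2. Three facts about Borel graphs of bounded degree

**Fact 1** (Kechris–Solecki–Todorcevic, *Borel chromatic numbers*, Adv. Math. 1999). A Borel graph in which all degrees are $\le d$ has a Borel proper $(d+1)$-coloring.

Consequently it has a Borel maximal independent set. Let $c:V(G)\to\{0,\dots,d\}$ be the coloring, start with $c^{-1}(0)$, and for $i=1,\dots,d$ in turn add all vertices of color $i$ with no neighbor in the set built so far.

**Fact 2** (Lusin–Novikov). Projections of Borel sets with countable sections are Borel.

So in a Borel graph of bounded degree, a set defined by quantifying over the (countable) component of a vertex is Borel. In particular, "being in a finite component" is a Borel property. Also, joining distinct vertices at distance $\le r$ gives a Borel graph of bounded degree, to which Fact 1 applies.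

**Fact 3** (choices on finite components). Suppose that the components of a Borel bounded-degree graph on a Borel set $X\subseteq V(G)$ are finite, and that each component $Q$, together with the vertices at distance $\le 1$ from it, carries finitely many Borel labels from countable sets. Suppose that for each $Q$ we must choose one element from a nonempty countable set of possibilities which depends only on the resulting finite structure. Then the choice can be made in a Borel way.

*Proof.* The standard Borel space $V(G)$ has a Borel linear order; add it to the structure. Now the finite structure is rigid: a structure with $n$ vertices has exactly one order-preserving bijection with $\{1,\dots,n\}$. So there are only countably many isomorphism types. Fix one choice for each type and transport it by the unique isomorphism. For each type and each $i$, the set of vertices that occupy position $i$ in a structure of this type is Borel by Fact 2, and the choice is fixed on it. $\square$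

For example, if the components are finite paths, Fact 3 lets us orient all of them in a Borel way. The same trick (take the least in a Borel linear order, by Fact 2) selects one among finitely many neighbors of a vertex.

## 3. Giving one pair to a whole independent set

Let $G$ be a Borel 3-regular forest. Take a Borel maximal independent set $I$ and put $U=V(G)\setminus I$. Every $x\in U$ has a neighbor in $I$, so $G[U]$ has maximum degree $\le 2$, and by acyclicity its components are finite paths, rays and lines.

The first thing to try is to spend two colors on $I$: map all of $I$ to $\{0,1\}$. Then $U$ must be mapped to pairs in $\{2,3,4,5\}$, that is, to a copy of $K(4,2)$. On finite paths this is no problem. But $K(4,2)$ is bipartite, so on the lines we would produce a Borel 2-coloring, and this can be impossible.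

*A graph on which this fails.* Take $C_\alpha$ from Section 1 and hang an infinite binary tree on each $x\in\mathbb{R}/\mathbb{Z}$: add vertices $(x,s)$ for finite 0-1 sequences $s$, join $x$ to $(x,\emptyset)$, and join $(x,s)$ to $(x,s0)$ and $(x,s1)$. This is a Borel 3-regular forest. Let $I$ be the set of $(x,s)$ with $|s|$ even. It is independent, each $x\in\mathbb{R}/\mathbb{Z}$ is adjacent to $(x,\emptyset)\in I$, and each $(x,s)$ with $|s|$ odd is adjacent to its parent in $I$. So $I$ is a Borel maximal independent set, and $G[U]$ restricted to $\mathbb{R}/\mathbb{Z}$ is $C_\alpha$. A Borel homomorphism to $K(6,2)$ that is constant on this $I$ would give a Borel 2-coloring of $C_\alpha$, which does not exist.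

So on $I$ we share only one color. We put
$$f(v)=\{0,\lambda(v)\}\quad (v\in I),$$
where the label $\lambda(v)$ varies with $v$, and we use pairs in $S=\{1,2,3,4,5\}$ on $U$. A constant $\lambda$ brings us back to the failed attempt. The question becomes: which labels $\lambda$ can we achieve, and what do the paths of $G[U]$ need from them?

## 4. Pairs along a path that avoid given labels

Look at consecutive vertices $x_1,\dots,x_k$ of a path in $G[U]$. If $x_i$ has exactly one neighbor in $I$, with label $\ell_i$, then the pair at $x_i$ must omit $\ell_i$. At each end of the path there is one further restriction, either from a second $I$-neighbor or from a neighbor on the path whose pair has already been fixed. We shall arrange that this restriction costs only one further element. This gives the following finite problem.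

**Definition (segment, solution).** A segment consists of $\ell_1,\dots,\ell_k\in S$ ($k\ge 1$) and pairs $A=\{\ell_1,a\}$, $B=\{\ell_k,b\}$ in $S$ (so $a\ne \ell_1$, $b\neq\ell_k$). A solution is a sequence of pairs $D_1,\dots,D_k\subseteq S$ with
$$\ell_i\notin D_i,\qquad D_i\cap D_{i+1}=\emptyset,\qquad D_1\cap A=\emptyset,\qquad D_k\cap B=\emptyset .$$

*The case $k=1$.* $D_1$ must avoid $\ell_1,a,b$, so at least two elements remain. It is always solvable.

*The case $k=2$.* $D_1$ is a pair in the 3-set $S\setminus A$ and $D_2$ is a pair in the 3-set $S\setminus B$. If $A=B$, we want two disjoint pairs in one 3-set, which is impossible. If $A\ne B$, the 3-sets are $\{p,q,r\},\{p,q,s\}$ or $\{p,q,r\},\{p,s,u\}$ with different letters for different elements, and we take $\{p,r\},\{q,s\}$ or $\{q,r\},\{s,u\}$ respectively. So the segment is unsolvable exactly when $\{\ell_1,a\}=\{\ell_2,b\}$.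

*The case $k=4$, all labels $1$.* All pairs lie in $\{2,3,4,5\}$, so each $D_{i+1}$ is the complement of $D_i$ there. If $a=2$, then $D_1\subseteq\{3,4,5\}$, so $D_2$ and $D_4$ contain $2$. If $b=2$ there is no solution. If $b=3$, then $D_4=\{2,4\}$ works, with $D_1=D_3=\{3,5\}$ and $D_2=\{2,4\}$.

It looks as if even $k$ is the dangerous case, and as if failure is a rigid phenomenon: information about $a$ is carried along the path two vertices at a time, and it must meet exactly $b$ at the other end. The next section proves this.

## 5. Triangles, stars and chains

The purpose of this section is to decide which values $D_i$ can take when we build a solution from the left. For distinct $\ell,e\in S$ let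
$$\mathrm{Tri}(\ell,e)=\{\text{pairs}\subseteq S\setminus\{\ell,e\}\},\qquad \mathrm{Star}(\ell,e)=\{\text{pairs}\subseteq S\setminus\{\ell\}\text{ containing }e\}.$$
For example, $\mathrm{Tri}(1,2)$ consists of $\{3,4\},\{3,5\},\{4,5\}$, and $\mathrm{Star}(1,2)$ of $\{2,3\},\{2,4\},\{2,5\}$.

For a family $R$ of pairs and $m\in S$, let $\Phi_m(R)$ be the set of pairs $E\subseteq S\setminus\{m\}$ that are disjoint from some $D\in R$. If $R$ is the set of possible values at one vertex, $\Phi_m(R)$ is the set of possible values at the next vertex, when that one has label $m$. Clearly $R\subseteq R'$ implies $\Phi_m(R)\subseteq\Phi_m(R')$.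

**Definition (rich).** $R$ is rich at $\ell$ if $R\supseteq\mathrm{Tri}(\ell,e)\cup\mathrm{Star}(\ell,e')$ for some $e,e'\ne\ell$. For example, the family of all six pairs in $S\setminus\{\ell\}$ is rich at $\ell$.

**Lemma 1.** Let $\ell,e\in S$ be distinct and let $m\in S$.
1. $\Phi_\ell(\mathrm{Tri}(\ell,e))=\mathrm{Star}(\ell,e)$ and $\Phi_e(\mathrm{Tri}(\ell,e))=\mathrm{Star}(e,\ell)$. If $m\notin\{\ell,e\}$, then $\Phi_m(\mathrm{Tri}(\ell,e))$ is rich at $m$.
2. If $m\neq e$, then $\Phi_m(\mathrm{Star}(\ell,e))=\mathrm{Tri}(m,e)$; and $\Phi_e(\mathrm{Star}(\ell,e))$ is rich at $e$.
3. If $R$ is rich at $\ell$, then $\Phi_m(R)$ is rich at $m$.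

*Proof.* (1) Let $T=S\setminus\{\ell,e\}$, a 3-set. A pair $E$ is disjoint from some pair inside $T$ iff $|T\setminus E|\ge 2$, iff $E$ is not contained in $T$, iff $E$ meets $\{\ell,e\}$. So $\Phi_m(\mathrm{Tri}(\ell,e))$ is the set of pairs in $S\setminus\{m\}$ that meet $\{\ell,e\}$. For $m=\ell$ these are the pairs in $S\setminus\{\ell\}$ containing $e$, and for $m=e$ the pairs in $S\setminus\{e\}$ containing $\ell$. If $m\notin\{\ell,e\}$, the family contains $\mathrm{Star}(m,e)$. Pick $g\in S\setminus\{m,\ell,e\}$. The set $S\setminus\{m,g\}$ has three elements, two of which are $\ell,e$, so each pair inside it meets $\{\ell,e\}$. Hence the family also contains $\mathrm{Tri}(m,g)$, and it is rich at $m$.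

(2) The members of $\mathrm{Star}(\ell,e)$ are $\{e,f\}$ for the three $f\in S\setminus\{\ell,e\}$. A pair $E$ is disjoint from one of them iff $e\notin E$: if $e\notin E$, one of the three possible $f$ lies outside the 2-element set $E$. So $\Phi_m(\mathrm{Star}(\ell,e))$ is the set of all pairs in $S\setminus\{m,e\}$. For $m\ne e$ this is $\mathrm{Tri}(m,e)$; for $m=e$ it is the set of all pairs in $S\setminus\{e\}$, which is rich at $e$.

(3) By (1), the image $\Phi_m(\mathrm{Tri}(\ell,\cdot))$ contains some $\mathrm{Star}(m,\cdot)$ in all three cases. By (2), $\Phi_m(\mathrm{Star}(\ell,\cdot))$ contains some $\mathrm{Tri}(m,\cdot)$ in both cases. If $R$ contains a triangle and a star at $\ell$, then $\Phi_m(R)$ contains a star and a triangle at $m$. $\square$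

So once the family of possible values is rich, it stays rich. It fails to become rich only under exact coincidences, and these are recorded in the following definition.

**Definition (chain).** For a segment with $k=2J$ write $o_j=\ell_{2j-1}$ and $e_j=\ell_{2j}$ for $1\le j\le J$ (odd and even positions). A chain is a sequence $c_0=a,\,c_1,\dots,c_J=b$ in $S$ such that for every $j$ with $1\le j\le J$
$$o_j\neq c_{j-1},\qquad e_j\ne c_j,\qquad \{o_j,c_{j-1}\}=\{e_j,c_j\}.$$

*Examples.* For $J=1$, a chain exists iff $\{o_1,a\}=\{e_1,b\}$, which is what we found for $k=2$. If all labels are $1$, a chain is a constant sequence, so it exists iff $a=b$, as in the case $k=4$ above.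

**Lemma 2.** (a) If $k$ is odd, a solution exists. (b) If $k$ is even and there is no chain, a solution exists.

*Proof.* Put $R_1=\mathrm{Tri}(\ell_1,a)$ and $R_{i+1}=\Phi_{\ell_{i+1}}(R_i)$. Then $R_i$ is the set of values of $D_i$ in partial solutions on $1,\dots,i$, where $B$ is ignored. A solution exists iff some $D\in R_k$ omits $b$; all $D\in R_k$ omit $\ell_k$ anyway. We note two sufficient conditions.

* If $R_k\supseteq\mathrm{Tri}(\ell_k,e)$ for some $e$, a solution exists: the 3-set $S\setminus\{\ell_k,e\}$ minus $b$ still contains a pair.
* If $R_k\supseteq\mathrm{Star}(\ell_k,e)$ with $e\ne b$, a solution exists: take $\{e,f\}$ with $f\notin\{\ell_k,e,b\}$.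

(a) By Lemma 1(1) and (2) the image of a triangle contains a star and the image of a star contains a triangle. As $R_1$ is a triangle, $R_i$ contains some $\mathrm{Tri}(\ell_i,\cdot)$ for every odd $i$, in particular for $i=k$.

(b) Suppose there is no solution; we build a chain. If some $R_i$ were rich at $\ell_i$, then by Lemma 1(3) $R_k$ would be rich at $\ell_k$ and contain some $\mathrm{Tri}(\ell_k,\cdot)$, giving a solution. So no $R_i$ is rich at $\ell_i$. Put $c_0=a$, so that $R_1=\mathrm{Tri}(o_1,c_0)$. Suppose inductively that $R_{2j-1}=\mathrm{Tri}(o_j,c_{j-1})$. Since $R_{2j}=\Phi_{e_j}(R_{2j-1})$ is not rich at $e_j$, Lemma 1(1) gives $e_j\in\{o_j,c_{j-1}\}$ and $R_{2j}=\mathrm{Star}(e_j,c_j)$, where $c_j$ is the other element: $\{e_j,c_j\}=\{o_j,c_{j-1}\}$. If $j<J$, then $R_{2j+1}=\Phi_{o_{j+1}}(R_{2j})$ is not rich at $o_{j+1}$, so by Lemma 1(2) $o_{j+1}\ne c_j$ and $R_{2j+1}=\mathrm{Tri}(o_{j+1},c_j)$. At the end $R_k=\mathrm{Star}(e_J,c_J)$, and since there is no solution, $c_J=b$. So $c_0,\dots,c_J$ is a chain. $\square$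

*Remark.* Conversely, if there is a chain, then Lemma 1 gives $R_{2j-1}=\mathrm{Tri}(o_j,c_{j-1})$ and $R_{2j}=\mathrm{Star}(e_j,c_j)$ by induction, so every member of $R_k=\mathrm{Star}(e_J,b)$ contains $b$ and there is no solution. We do not need this direction, but it shows that breaking chains is exactly the task.

Three observations about chains will be used.

**Observation 1.** If $o_j\ne e_j$, then in any chain $c_{j-1}=e_j$ and $c_j=o_j$. Indeed $o_j\in\{e_j,c_j\}$ forces $o_j=c_j$, and $e_j\in\{o_j,c_{j-1}\}$ forces $e_j=c_{j-1}$.

**Observation 2.** In a chain, $c_{j-1}$ determines $c_j$ and conversely, because $c_j$ is the other element of $\{o_j,c_{j-1}\}$ beside $e_j$. Hence for fixed labels and fixed $b$ at most one $a$ admits a chain, and for fixed $a$ at most one $b$ does.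

**Observation 3.** In the statement "$\{p,q\}$ and $\{r,s\}$ are equal 2-element sets", any three of $p,q,r,s$ leave at most one value of the fourth that makes it true. For example, given $p,q,r$, we need $p\ne q$ and $r\in\{p,q\}$, and then $s$ is the other element.

## 6. Three inequalities on six labels that break every chain

On a long path we may know nothing about $a$ and $b$. Can we break all chains by conditions on labels alone? Take three consecutive position pairs $j-1,j,j+1$, with labels $o_{j-1},e_{j-1},o_j,e_j,o_{j+1},e_{j+1}$, and suppose
$$o_{j-1}\ne e_{j-1},\qquad o_{j+1}\ne e_{j+1}.$$
By Observation 1, every chain has $c_{j-1}=o_{j-1}$ (read off from pair $j-1$) and $c_j=e_{j+1}$ (read off from pair $j+1$). The chain condition at pair $j$ now says that $\{o_j,o_{j-1}\}$ and $\{e_j,e_{j+1}\}$ are equal 2-element sets. If we forbid this as well, there is no chain, whatever $a$ and $b$ are. Three conditions suffice.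

Can the labelling $\lambda$ be made to satisfy such conditions? We will label $I$ greedily. In a greedy labelling with four labels, each $v\in I$ can afford three forbidden values. The vertex $v$ has three neighbors $x\in U$, lying on three different paths. So the budget is one forbidden value for each neighbor $x$ of $v$.

It would be too expensive to impose conditions everywhere. If we asked that adjacent $x,y\in U$ always have differently labelled $I$-neighbors, a vertex $v$ could be in conflict with six others (three neighbors $x$, each with two neighbors in $U$), and greedy labelling would need seven labels, while only the five elements of $S$ are available. So we impose the three conditions only once on each piece of path. But even then a careless order of labelling may break the budget: if the last-labelled variable of the condition on $o_{j-1},o_j,e_j,e_{j+1}$ is the one behind $o_{j-1}$, the same variable may also be the last one in the condition $o_{j-1}\ne e_{j-1}$, and then it pays twice through the same $x$. The remedy is to choose $j$ where the labelling time has a local maximum. Then the middle condition is paid for at pair $j$, and the two others at the pairs $j-1$ and $j+1$.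

Finding local maxima requires a small lemma.

**Lemma 3.** A sequence of at least $2N$ elements of $\{1,\dots,N\}$ with consecutive terms distinct has an interior strict local minimum and an interior strict local maximum.

*Proof.* Suppose there is no interior local minimum. Then a descent is never followed by an ascent, so the sequence is strictly increasing up to some term and strictly decreasing from there on. Each of the two runs has at most $N$ terms and they share the top, so the length is at most $2N-1$. Maxima are symmetric. $\square$

Local minima will be used too: they are the places where infinite paths can be cut.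

## 7. Cutting the paths into finite pieces

We now begin the proof of Theorem 1. Let $G$ be a Borel 3-regular forest.

**Step 1 (independent set and paths).** This step sets up the paths and records how $I$ touches them. Let $I$ be a Borel maximal independent set (Fact 1) and $U=V(G)\setminus I$. As in Section 3, the components of $G[U]$ are finite paths, rays or lines, and $x\in U$ has $3-\deg_{G[U]}(x)\ge 1$ neighbors in $I$. Moreover,
$$\text{distinct vertices of the same component of } G[U] \text{ have no common } I\text{-neighbor,}\tag{1}$$
since a common $I$-neighbor, together with the path in $U$ between the two vertices, would form a cycle. Equivalently, the three neighbors of a vertex $v\in I$, which all lie in $U$ because $I$ is independent, lie in three different components of $G[U]$.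

In a Borel way choose for each $x\in U$ a primary $I$-neighbor $v(x)$ and, where they exist, a second one $v'(x)$ and a third one $v''(x)$. If $x$ has degree 2 in $G[U]$, there is only $v(x)$; for degree 1 there are exactly $v(x),v'(x)$; for degree 0 there are all three.

**Step 2 (times).** This step fixes the order in which $I$ will be labelled. Joining vertices of $I$ at distance $\le 7$ in $G$ gives a Borel graph of bounded degree. By Fact 1 there are $N$ and a Borel $t:I\to\{1,\dots,N\}$ with $t(v)\ne t(v')$ for all distinct $v,v'$ at distance $\le 7$ in $G$. Let $L=4N+6$.

**Step 3 (anchors).** This step chooses vertices at which to cut the infinite components. Let $M$ be the set of $x\in U$ such that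

* $x$ lies in an infinite component of $G[U]$,
* $x$ has distance $\ge L$ in $G[U]$ from the end of this component, if it has one, and
* $t(v(x))<t(v(y))$ for both $G[U]$-neighbors $y$ of $x$.

By Fact 2, $M$ is Borel. Such an $x$ and its two neighbors all have degree 2 in $G[U]$, since $L\ge 2$.

We claim that $M$ is unbounded in every infinite direction of every infinite component. For adjacent $x,y$ of degree 2 in $G[U]$ we have $v(x)\ne v(y)$ by (1), and these are at distance $\leq 3$, so $t(v(x))\ne t(v(y))$. Take $2N$ consecutive vertices as far out in the given direction as we like, at distance $\ge L$ from the end if there is one. Lemma 3, applied to the values $t(v(\cdot))$, gives an interior strict local minimum, and this is an element of $M$.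

Joining elements of $M$ whose distance in $G[U]$ is less than $L$ gives a Borel graph of bounded degree on $M$. Let $W\subseteq M$ be a Borel maximal independent set of it. So distinct elements of $W$ in the same component of $G[U]$ have distance $\ge L$, and $W$ is maximal with this property. Then $W$ is also unbounded in every infinite direction: otherwise an element of $M$ far enough out would have distance $\ge L$ from all elements of $W$ in its component and could be added. The elements of $W$ are called *anchors*. No two anchors are adjacent.

**Step 4 (pieces).** This step describes what remains after removing the anchors. The components of $G[U\setminus W]$ are called *pieces*. Since $W$ is unbounded in every infinite direction, all pieces are finite paths. Orient them in a Borel way (Fact 3) and write a piece as $x_1,\dots,x_k$. There are two types.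

* Type (i): the piece is a finite component of $G[U]$.
* Type (ii): at least one end of the piece is adjacent to an anchor. The other end is adjacent to an anchor too, or it is the end of a ray.

In type (ii) we have $k\ge L-1$: between two consecutive anchors there are at least $L-1$ vertices, and between the end of a ray (included) and its first anchor there are at least $L$. In particular $k\ge 2$ in type (ii), so an end $x_1$ or $x_k$ that is adjacent to an anchor has degree 2 in $G[U]$, and a piece with $k=1$ is an isolated vertex of $G[U]$.

**Step 5 (the chosen position $j$).** This step picks, on each piece with an even number of vertices, the place where the chain will be broken. Let $k=2J$. Put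
$$O_i=v(x_{2i-1}),\qquad E_i=v(x_{2i})\qquad(1\le i\le J),$$
and in type (i) also $O_0=v'(x_1)$ and $E_{J+1}=v'(x_k)$. These exist, because in type (i) with $k\ge 2$ both ends have degree 1 in $G[U]$. Let $T_i$ be the maximum of $t$ over all $I$-neighbors of $x_{2i-1}$ and $x_{2i}$.

We have $T_i\ne T_{i+1}$: by (1), the $I$-neighbors of $x_{2i-1},x_{2i}$ are different from those of $x_{2i+1},x_{2i+2}$, and all of these are at mutual distance $\le 1+3+1=5$, so their times are different. Now choose $j$.

* Type (i): $j$ is the least index at which $T_j$ is maximum. Then $T_j>T_{j-1}$ and $T_j>T_{j+1}$ whenever these are defined.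
* Type (ii): $k$ is even and $k\ge L-1=4N+5$, so $k\ge 4N+6$ and $J\ge 2N+3$. The sequence $T_2,\dots,T_{J-1}$ has at least $2N+1$ terms. By Lemma 3 it has an interior strict local maximum, so there is $j$ with $3\le j\le J-2$ and $T_j>T_{j-1},T_{j+1}$. Take the least such $j$.

By Fact 2, or Fact 3, all these data are Borel.

## 8. Constraints, charging, and the labelling of $I$

**Step 6 (the list of constraints).** This step writes down what we ask of the labels. We want a Borel $\lambda:I\to\{1,2,3,4\}$ with the following properties.

For each anchor $w$ and each of its two $G[U]$-neighbors $y$:

* **(δ)** $\lambda(v(w))\ne\lambda(v(y))$.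

For each piece with $k=2J$ even, and its chosen $j$:

* **(α)** $\lambda(O_{j-1})\ne\lambda(E_{j-1})$, if $j\ge 2$;
* **(β)** $\lambda(O_{j+1})\ne\lambda(E_{j+1})$, if $j\le J-1$;
* **(γ)** it is *not* the case that $\{\lambda(O_{j-1}),\lambda(O_j)\}$ and $\{\lambda(E_j),\lambda(E_{j+1})\}$ are equal 2-element sets.

Here (α), (β), (γ) are the three conditions of Section 6. At the end of a type (i) piece, $O_0$ or $E_{J+1}$ plays the part of the missing label. For example, a type (i) piece with $k=2$ has $J=j=1$, and its only constraint is (γ): the labels of $v'(x_1),v(x_1)$ and the labels of $v(x_2),v'(x_2)$ must not form the same 2-element set. Compare the case $k=2$ in Section 4. The constraint (δ) will allow us to choose the pair at an anchor.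

The elements of $I$ that occur in one constraint are its *variables*. They are pairwise distinct: this follows from (1) when they are neighbors of different vertices of the path, and from $v(x)\ne v'(x)$ otherwise. They are adjacent to vertices among at most 6 consecutive vertices of a path (for (γ), among $x_{2j-3},\dots,x_{2j+2}$), so their mutual distance is at most $1+5+1=7$, and their times are distinct. Hence each constraint has exactly one variable of largest time. *Charge* the constraint to it. Given the labels of the other variables, a constraint excludes at most one value of the variable it is charged to. This is clear for (α), (β), (δ), and it is Observation 3 for (γ).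

**Step 7 (counting charges).** This step checks the budget.

**Claim.** At most three constraints are charged to each $v\in I$.

*Proof.* A variable $v$ enters a constraint as an $I$-neighbor of some vertex $x$ of the path to which the constraint belongs. By (1), $x$ is determined by $v$ and the constraint. We say that $v$ enters *through* $x$, and that the constraint *involves* $x$. As $v$ has three neighbors, it suffices to show that for each $x\in U$ at most one constraint is charged through $x$.

First, the two kinds of constraints live on different vertices. The constraints (δ) at an anchor $w$ involve only $w$ and its two $G[U]$-neighbors. These triples are disjoint for different anchors, because $L\ge 3$. The constraints (α), (β), (γ) of a type (ii) piece involve only vertices among $x_{2j-3},\dots,x_{2j+2}$. By the choice of $j$, we have $2j-3\ge 3$ and $2j+2\le 2J-2=k-2$, so these are neither anchors nor neighbors of anchors. Type (i) pieces lie in components without anchors. So each $x$ is involved only in the (δ)-constraints of one anchor, or only in the constraints of one piece.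

Next, (δ). As $w\in M$, we have $t(v(w))<t(v(y))$, so (δ) is charged to $v(y)$, through $y$. The two constraints (δ) at $w$ are charged through the two different neighbors of $w$.

Finally, let a piece be given. The constraint (α) is charged through $x_{2j-3}$ or $x_{2j-2}$, and (β) through $x_{2j+1}$ or $x_{2j+2}$. We show that (γ) is charged through $x_{2j-1}$ or $x_{2j}$. All $I$-neighbors of $x_{2j-1}$ and $x_{2j}$ are variables of (γ). Indeed, $O_j$ and $E_j$ are. Further $I$-neighbors exist only if one of these two vertices is an end of its $G[U]$-component. In type (ii) this does not happen, since $3\le j\le J-2$. In type (i) it happens for $x_{2j-1}$ only if $j=1$, with further neighbor $v'(x_1)=O_0=O_{j-1}$, and for $x_{2j}$ only if $j=J$, with further neighbor $v'(x_k)=E_{J+1}=E_{j+1}$. So the largest time among these variables is exactly $T_j$. The remaining variables of (γ) have smaller times: if $j\ge 2$, then $t(O_{j-1})\le T_{j-1}<T_j$; if $j\le J-1$, then $t(E_{j+1})\le T_{j+1}<T_j$. So the variable of largest time is an $I$-neighbor of $x_{2j-1}$ or $x_{2j}$.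

Hence (α), (β), (γ) are charged through different vertices, and at most one constraint is charged through each $x$. $\square$

**Step 8 (greedy labelling).** This step produces $\lambda$. For $\tau=1,\dots,N$ successively, give every $v\in I$ with $t(v)=\tau$ the least label in $\{1,2,3,4\}$ not excluded by the constraints charged to $v$. The other variables of these constraints have smaller times, so they are already labelled. By the Claim, at most three values are excluded, so a label is available. Each constraint is satisfied when its last variable is labelled. Every stage is defined by quantifying over components of $G[U]$ that contain neighbors of $v$, and over labels that are already Borel, so by Fact 2 the resulting $\lambda$ is Borel.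

## 9. Filling in the paths

Put $f(v)=\{0,\lambda(v)\}$ for $v\in I$. For $x\in U$ we shall define pairs $f(x)\subseteq S=\{1,\dots,5\}$ such that
$$f(x)\text{ omits }\lambda(v)\text{ for every }I\text{-neighbor }v\text{ of }x,\quad\text{and } f(x)\cap f(y)=\emptyset\text{ for adjacent }x,y\in U.\tag{2}$$
Since $I$ is independent, every edge of $G$ joins $I$ to $U$ or lies inside $U$, so (2) makes $f$ a homomorphism to $K(6,2)$. It never takes the value $\{0,5\}$: on $I$ the label is at most $4$, and on $U$ the color $0$ does not occur.

**Step 9 (anchors).** This step fixes $f$ on $W$ so that an anchor costs its neighbors only one further element. Let $w\in W$ have $G[U]$-neighbors $y,y'$. By (δ), both $\lambda(v(y))$ and $\lambda(v(y'))$ differ from $\lambda(v(w))$, so there is a pair in $S\setminus\{\lambda(v(w))\}$ that contains both of them. Let $D_w$ be the lexicographically least such pair and $f(w)=D_w$. This omits the label of the only $I$-neighbor of $w$.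

**Step 10 (pieces become segments).** This step reduces (2) to the problem of Section 4. Let $x_1,\dots,x_k$ be a piece and $\ell_i=\lambda(v(x_i))$. Choose a pair $A\ni\ell_1$ in $S$ as follows.

* If $x_1$ is adjacent to an anchor $w$, let $A=D_w$. It contains $\ell_1$ by Step 9.
* Otherwise $x_1$ is an end of its $G[U]$-component, and $A$ is a pair containing $\ell_1$ and $\lambda(v'(x_1))$.

Choose $B\ni\ell_k$ likewise at $x_k$. If $k=1$, the piece is an isolated vertex of $G[U]$, and we take instead pairs $A\supseteq\{\ell_1,\lambda(v'(x_1))\}$ and $B\supseteq\{\ell_1,\lambda(v''(x_1))\}$. Pairs $A,B$ of this kind are called *allowed*. If the two labels that $A$ must contain are different, then $A$ is determined; if they are equal and $x_1$ is not adjacent to an anchor, there are four allowed $A$.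

Let $(D_i)$ be a solution of the segment $(\ell_1,\dots,\ell_k;A,B)$ and put $f(x_i)=D_i$. Then (2) holds on the piece and towards adjacent anchors: interior vertices have degree 2 in $G[U]$ and only the $I$-neighbor $v(x_i)$; at the ends, disjointness from $A$ and $B$ takes care of the remaining $I$-neighbors or of the adjacent anchor. As anchors are pairwise non-adjacent, it only remains to find a solution on each piece for some allowed $A,B$.

**Step 11 (odd pieces).** For $k$ odd, Lemma 2(a) gives a solution for any allowed $A,B$.

**Step 12 (even pieces of type (ii)).** Here we apply the argument of Section 6. Let $k=2J$, fix allowed $A=\{\ell_1,a\}$ and $B=\{\ell_k,b\}$, and write $o_i=\lambda(O_i)$, $e_i=\lambda(E_i)$, in agreement with the notation for chains. Suppose a chain exists. Since $3\le j\le J-2$, both (α) and (β) are in force. By (α), $o_{j-1}\ne e_{j-1}$, so Observation 1 gives $c_{j-1}=o_{j-1}$. By (β), $o_{j+1}\ne e_{j+1}$, so Observation 1 gives $c_j=e_{j+1}$. Hence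
$$\{o_j,o_{j-1}\}=\{o_j,c_{j-1}\}=\{e_j,c_j\}=\{e_j,e_{j+1}\}$$
are equal 2-element sets, which contradicts (γ). So there is no chain, and Lemma 2(b) gives a solution.

**Step 13 (even pieces of type (i)).** Now $j$ may be $1$ or $J$, and then the end data must replace (α) or (β). Let $k=2J$, and put also $o_0=\lambda(O_0)$ and $e_{J+1}=\lambda(E_{J+1})$. So allowed means $A\supseteq\{o_1,o_0\}$ and $B\supseteq\{e_J,e_{J+1}\}$.

*Case $j=1$ and $o_0=o_1$.* Here (γ) says nothing, but we have freedom at the end. Fix any allowed $B$. All four $a\in S\setminus\{o_1\}$ are allowed in $A=\{o_1,a\}$, and at most one of them admits a chain, by Observation 2. Choose another one and apply Lemma 2(b).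

*Case $j=J$ and $e_{J+1}=e_J$.* Symmetric: fix any allowed $A$, and choose $b\in S\setminus\{e_J\}$ such that there is no chain.

*Otherwise.* Suppose a chain exists for some allowed $A,B$. We claim that $c_{j-1}=o_{j-1}$. If $j\ge 2$, this follows from (α) and Observation 1. If $j=1$, then $o_0\ne o_1$ since we are not in the first case, so $A=\{o_1,o_0\}$ and $c_0=a=o_0$. Likewise $c_j=e_{j+1}$: if $j\le J-1$, by (β) and Observation 1; if $j=J$, then $e_{J+1}\ne e_J$, so $B=\{e_J,e_{J+1}\}$ and $c_J=b=e_{J+1}$. As in Step 12, $\{o_j,o_{j-1}\}$ and $\{e_j,e_{j+1}\}$ are equal 2-element sets, which contradicts (γ). So there is no chain, and Lemma 2(b) gives a solution for any allowed $A,B$.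

**Step 14 (Borelness).** This step assembles $f$. On $I$ the map $f$ is Borel because $\lambda$ is. On $W$ it is Borel because $D_w$ is defined explicitly from finitely many labels near $w$. Every piece is finite and has a solution for some allowed $A,B$, and which $(A,B,D_1,\dots,D_k)$ are possible depends only on the piece, the vertices at distance $\le 1$ from it, and their Borel labels (membership in $I$ and $W$, the orientation, the choice of $v,v',v''$, the values of $\lambda$, and the pairs $D_w$). By Fact 3, applied to $G[U\setminus W]$, the choice can be made in a Borel way. The resulting $f$ is a Borel homomorphism from $G$ to $K(6,2)$ that omits $\{0,5\}$. This proves Theorem 1. $\blacksquare$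

## 10. Larger degrees, even $k$, and why five colors do not suffice

*Proof of Theorem 2(a).* **Case $\Delta=3$, $k=2$.** The aim is to embed $G$ in a 3-regular forest. To each $x\in V(G)$ attach $3-\deg(x)$ infinite binary trees: add vertices $(x,i,s)$ with $1\le i\le 3-\deg(x)$ and $s\in\{0,1\}^{<\omega}$, join $x$ to each $(x,i,\emptyset)$, and join $(x,i,s)$ to $(x,i,s0)$ and $(x,i,s1)$. The degree is a Borel function by Fact 2, so this is a Borel graph. It is acyclic, all degrees are 3 (a new vertex has one parent and two children), and $G$ is an induced Borel subgraph. Restrict the homomorphism of Theorem 1 to $G$; it omits $\{0,5\}$.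

**Case $\Delta>3$, $k=2$.** The aim is to lower the degree to 3, paying two colors for each unit. Choose Borel sets $I_1,\dots,I_{\Delta-3}$ such that $I_r$ is a maximal independent set of $G\setminus(I_1\cup\dots\cup I_{r-1})$. Every vertex that survives the removal of $I_r$ loses a neighbor, so each removal lowers the bound on the degree by one, and the remaining forest has maximum degree $\le 3$. Map it to $K(6,2)$ with 6 colors, by the previous case, and give every vertex of $I_r$ a pair of two new colors reserved for $I_r$. Each $I_r$ is independent, and the reserved pairs are disjoint from each other and from the 6 colors, so this is a Borel homomorphism. The number of colors is $6+2(\Delta-3)=2\Delta$.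

**Even $k$.** Replace every color by $k/2$ copies of it. Pairs become $k$-sets, disjoint pairs become disjoint $k$-sets, and $2\Delta$ colors become $k\Delta$. This is a homomorphism $K(2\Delta,2)\to K(k\Delta,k)$; compose with it.

*Proof of Theorem 2(b).* For $n\ge 6$, use Theorem 1 and $K(6,2)\subseteq K(n,2)$. Now let $n\in\{4,5\}$, with ground set $\{1,\dots,n\}$. The graph $K(4,2)$ is a subgraph of $K(5,2)$, and $K(5,2)$ is 3-colorable: color a pair by 1 if it contains 1, by 2 if it contains 2 but not 1, and by 3 if it lies in $\{3,4,5\}$. Two pairs of the same color intersect, since any two pairs in a 3-set do. So a Borel homomorphism from $G$ to $K(n,2)$ would give a Borel 3-coloring of $G$. By Marks (*A determinacy approach to Borel combinatorics*, J. Amer. Math. Soc. 29 (2016)), for every $d\ge 1$ there is a $d$-regular acyclic Borel graph with Borel chromatic number $d+1$. For $d=3$ this is a Borel 3-regular forest with no Borel 3-coloring, so it has no Borel homomorphism to $K(n,2)$ for $n=4$ or $n=5$. $\blacksquare$
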